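# Character degree graphs of diameter three: the sizes of $\alpha_\Delta$, $\beta_\Delta$ and $\delta_\Delta$

## 1. Every positive triple of sizes occurs

All groups are finite. For a solvable group $G$ whose character degree graph $\Delta=\Delta(G)$ is connected of diameter $3$, the vertex set splits into two cliques $\pi_0,\pi_1$. These split further as $\pi_0=\alpha_\Delta\cup\beta_\Delta$ and $\pi_1=\gamma_\Delta\cup\delta_\Delta$. Section 2 gives the precise definitions. The results of this lecture are as follows.

**Theorem 1.** Let $A,B$ be disjoint non-empty finite sets of odd primes and let $u\ge 1$ be an integer. There is a solvable group $G$ such that $\Delta=\Delta(G)$ is connected of diameter $3$ and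
$$\alpha_\Delta=A,\qquad \beta_\Delta=B,\qquad |\delta_\Delta|=u,\qquad \pi_0=A\cup B .$$
Moreover every vertex of $\beta_\Delta$ is adjacent to every vertex of $\gamma_\Delta$.

**Theorem 2.** A triple $(a,b,u)$ of non-negative integers equals $(|\alpha_\Delta|,|\beta_\Delta|,|\delta_\Delta|)$ for some solvable $G$ with $\Delta(G)$ connected of diameter $3$ if and only if $a,b,u\ge 1$. Hence for each $N\ge 2$ the set of values of $|\alpha_\Delta|/|\pi_0|$ with $|\pi_0|=N$ is exactly $\{j/N:1\le j\le N-1\}$. In particular $|\alpha_\Delta|/|\pi_0|\ge 1/|\pi_0|$ is the best possible lower bound in terms of $|\pi_0|$. The liminf of the ratio as $|\pi_0|\to\infty$ is $0$, the limsup is $1$, and every point of $[0,1]$ is a limit point.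

These theorems answer a question whose source is the paper of Silvio Dolfi, Roghayeh Hafezieh and Pablo Spiga, "On the structure of the character degree graphs having diameter three", arXiv:2402.19335 (2024): is
$$\lim_{|\pi_0|\to\infty}\frac{|\alpha_\Delta|}{|\pi_0|}=1\,?$$
Spelled out, the question is whether for every $\varepsilon>0$ there is $N$ such that every solvable $G$ with $\Delta(G)$ of diameter $3$ and $|\pi_0|\ge N$ satisfies $|\alpha_\Delta|/|\pi_0|\ge 1-\varepsilon$. The answer is no: take $|A|=1$ and let $|B|$ grow in Theorem 1, and the ratio is $1/(1+|B|)\to 0$.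

## 2. The graph, its two cliques and the four sets

**Definition.** For a group $G$ put $\mathrm{cd}(G)=\{\chi(1):\chi\in\mathrm{Irr}(G)\}$. The *character degree graph* $\Delta(G)$ has as vertices the primes dividing some element of $\mathrm{cd}(G)$. Two distinct primes $q,r$ are adjacent if $qr$ divides some element of $\mathrm{cd}(G)$.

For example, $\mathrm{cd}(S_4)=\{1,2,3\}$, so $\Delta(S_4)$ has the two vertices $2,3$ and no edge. For $S_3\times A_4$ the degrees are the products of an element of $\{1,2\}$ with an element of $\{1,3\}$, that is $\{1,2,3,6\}$. Now $2$ and $3$ are adjacent, because of the single degree $6$. An edge always needs one degree that carries both primes.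

**Standing facts (known results, used without proof).** Let $G$ be solvable with $\Delta(G)$ connected of diameter $3$. Then $G$ has a unique non-abelian Sylow subgroup $P$, say for the prime $p$. Put $\gamma_3(P)=[P',P]$. The graph $\Delta(G/\gamma_3(P))$ is a disconnected subgraph of $\Delta(G)$ with the same vertex set. It has two connected components $\pi_0,\pi_1$, labelled so that $p\in\pi_1$. Both are cliques of $\Delta(G)$, and $|\pi_1|\ge 2^{|\pi_0|}$.

**Definition.** In this situation, with $\Delta=\Delta(G)$:

- $\alpha_\Delta$ is the set of vertices of $\pi_0$ not adjacent to any vertex of $\pi_1$, and $\beta_\Delta=\pi_0\setminus\alpha_\Delta$;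
- $\delta_\Delta$ is the set of vertices of $\pi_1$ not adjacent to any vertex of $\pi_0$, and $\gamma_\Delta=\pi_1\setminus\delta_\Delta$.

So $\Delta$ consists of two cliques together with some bridges, and every bridge joins $\beta_\Delta$ to $\gamma_\Delta$. A concrete example, worked out in Section 8, has $\pi_0=\{3,5\}$, $p=53$, $\alpha_\Delta=\{3\}$, $\beta_\Delta=\{5\}$, $\delta_\Delta=\{11\}$.

It is also known that $|\gamma_\Delta|\ge 2^{|\beta_\Delta|}(2^{|\alpha_\Delta|}-1)+1$. This forces $\gamma_\Delta$ to be large. It does not bound $|\beta_\Delta|$ in terms of $|\alpha_\Delta|$: for $|\alpha_\Delta|=1$ it only says $|\gamma_\Delta|\ge 2^{|\beta_\Delta|}+1$.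

## 3. Why $\alpha_\Delta,\beta_\Delta,\delta_\Delta$ are never empty, and Theorem 2 from Theorem 1

**Necessity.** Let $\Delta$ be connected of diameter $3$ and let $x,y$ be vertices at distance $3$. They cannot lie in the same clique, so we may take $x\in\pi_0$, $y\in\pi_1$. If $x$ were adjacent to some $z\in\pi_1$, then $z=y$ or $z$ is adjacent to $y$, so $d(x,y)\le 2$, a contradiction. Hence $x\in\alpha_\Delta$, and symmetrically $y\in\delta_\Delta$. Since $\Delta$ is connected there is an edge between $\pi_0$ and $\pi_1$, so $\beta_\Delta\ne\emptyset$. Thus $a,b,u\ge1$.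

**Sufficiency.** Given $a,b,u\ge 1$, choose disjoint sets $A,B$ of odd primes with $|A|=a$, $|B|=b$ and apply Theorem 1.

**The ratios.** If $|\pi_0|=N$ then $|\alpha_\Delta|+|\beta_\Delta|=N$ with both summands at least $1$, so the ratio is $j/N$ with $1\le j\le N-1$. The triple $(j,N-j,1)$ shows that each such value occurs. In particular no such $G$ has $|\pi_0|<2$. The smallest value for given $N$ is $1/N\to0$ and the largest is $1-1/N\to1$; this gives the best lower bound, the liminf and the limsup. For $x\in[0,1]$ let $j_N=\min(\max(\lfloor xN\rfloor,1),N-1)$. Then $|j_N/N-x|\le 1/N$, so $x$ is a limit point. Theorem 2 is proved, given Theorem 1. $\square$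

The rest of the lecture proves Theorem 1.

## 4. Textbook tools

Write $\pi(k)$ for the set of prime divisors of $k$.

**Itô's theorem.** If $X_0$ is an abelian normal subgroup of $X$ and $\xi\in\mathrm{Irr}(X)$, then $\xi(1)$ divides $|X:X_0|$.

**Clifford theory in a coprime semidirect product.** Let $G=P\rtimes H$ with $P$ a $p$-group and $p\nmid|H|$. Let $H$ act on characters of $P$ by $(h\cdot\chi)(x)=\chi(h^{-1}\cdot x)$. For $\chi\in\mathrm{Irr}(P)$ let $T=I_H(\chi)$ be its stabilizer in $H$. The stabilizer in $G$ contains $P$, so it is $PT$. As $|T|$ is coprime to $p$, $\chi$ extends to $PT$ (Isaacs, *Character Theory of Finite Groups*, Cor. 8.16). By Gallagher's theorem (Cor. 6.17) the characters of $PT$ over $\chi$ are the products of this extension with the $\xi\in\mathrm{Irr}(T)$. By the Clifford correspondence (Thm. 6.11) they induce irreducibly to $G$ and give all characters of $G$ over $\chi$. So the degrees of $G$ over $\chi$ are exactly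
$$\chi(1)\,|H:T|\,\xi(1),\qquad \xi\in\mathrm{Irr}(T). \tag{1}$$

**Characters of a finite field.** Let $F=\mathbb F_{p^n}$, let $\mathrm{Tr}:F\to\mathbb F_p$ be the trace, and let $\psi$ be a faithful linear character of $(\mathbb F_p,+)$. Every character of $(F,+)$ has the form $x\mapsto\psi(\mathrm{Tr}(\mu x))$ for exactly one $\mu\in F$. If $\mathrm{Tr}(\mu x)=0$ for all $x\in F$, then $\mu=0$. Also $\mathrm{Tr}(x^p)=\mathrm{Tr}(x)$.

**Powers in a cyclic group.** In the cyclic group $F^\times$ of order $p^n-1$, the $k$-th powers form the subgroup $(F^\times)^{k}=(F^\times)^{\gcd(k,p^n-1)}$, and the equation $\lambda^k=1$ has $\gcd(k,p^n-1)$ solutions.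

**Number theory.** We use the Bang–Zsigmondy theorem for the base $2$: for $k\ge2$, $k\ne6$, there is a prime $t$ modulo which $2$ has order exactly $k$. We also use the Chinese Remainder Theorem, and Dirichlet's theorem on primes in progressions.

## 5. The affine group: two cliques and no bridge

Let $p$ be a prime, $n>1$, $p\nmid n$, and $F=\mathbb F_{p^n}$. Put $C=F^\times$ and let $\Gamma=\langle\varphi\rangle$ be the Galois group of $F$ over $\mathbb F_p$, with $\varphi(x)=x^p$. It is cyclic of order $n$. Let $H=C\rtimes\Gamma$ with $\varphi\lambda\varphi^{-1}=\lambda^p$. The simplest group to try is $F\rtimes H$, where $C$ acts on $F$ by multiplication.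

**Case (i): characters trivial on $F$.** The purpose is to see the primes of $n$. These are the characters of $H$. By Itô's theorem their degrees divide $|H:C|=n$. Let $\omega$ be a faithful linear character of $C$. An element $\varphi^j$ sends it to a power $\omega^{p^i}$ with $i\equiv\pm j\pmod n$, and $\omega^{p^i}=\omega$ means $p^n-1\mid p^i-1$, i.e. $n\mid i$. So the stabilizer of $\omega$ in $H$ is $C$, and $\omega$ induces irreducibly to $H$: the degree $n$ itself occurs.

**Case (ii): characters over a nontrivial character of $F$.** The purpose is to see the primes of $p^n-1$. The group $C$ permutes the nontrivial characters $x\mapsto\psi(\mathrm{Tr}(\mu x))$, $\mu\ne0$, by multiplying $\mu$ by $\lambda^{-1}$, hence regularly. So we may take $\mu=1$. Since $\mathrm{Tr}(x^p)=\mathrm{Tr}(x)$, this character is fixed by $\Gamma$. Its $H$-orbit has $p^n-1$ elements, so its stabilizer in $H$ has order $n$ and is equal to $\Gamma$. As $\Gamma$ is cyclic, (1) gives the single degree $p^n-1$.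

For $p=2$, $n=3$ the group has order $8\cdot7\cdot3=168$ and degrees $1,3,7$. As a check, there are three characters of degree $1$, two of degree $3$ and three of degree $7$, and $3+18+147=168$. The graph is two isolated vertices, $3$ and $7$.

In general this graph has a clique $\pi(n)$, a clique $\pi(p^n-1)$ and, if these sets are disjoint, no bridge. The standing facts say where bridges must come from. For a group with $\Delta(G)$ connected of diameter $3$, the graph $\Delta(G/\gamma_3(P))$ is disconnected, so every bridge comes from a character that is nontrivial on $\gamma_3(P)$. In particular $P$ must have nilpotency class at least $3$. So we put two more layers under $F$.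

## 6. A $p$-group with layers of weight $1$, $p+1$, $p+2$

From here to the end of Section 8, $p$ is an odd prime, $n>1$ is odd and $p\nmid n$. The notation $F,C,\Gamma,H$ is as above.

**Step 1: the multiplication.** The purpose is to build a group $P$ of order $p^{3n}$ on the set $F^3$, with $H$ acting. Let $\lambda\in C$ scale the first coordinate by $\lambda$. The commutator of two first-coordinate elements should produce second-coordinate elements, and the product $ab^p$ has weight $p+1$. Commuting the second layer with the first should produce the third layer, and the product $zb$ has weight $p+2$. A first guess is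
$$(a,z,w)(b,y,v)=(a+b,\ z+y+ab^p,\ w+v+zb).$$
Multiply by a third element with first coordinate $c$. The second coordinates agree for both bracketings, since
$$z+y+ab^p+x+(a+b)c^p=z+y+x+bc^p+a(b+c)^p,$$
where $x$ is the second coordinate of the third element. In the third coordinate, bracketing to the left contributes $zb+(z+y+ab^p)c$ and bracketing to the right contributes $yc+z(b+c)$. They differ by $ab^pc$, which is nonzero for $a=b=c=1$. So the guess is not associative, and the defect is exactly $ab^pc$.

We repair this by adding a term $g(a,b)$ to the third coordinate. Comparing both bracketings, associativity holds if and only if $g(a,b)+ab^pc+g(a+b,c)=g(b,c)+g(a,b+c)$, i.e.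
$$g(b,c)+g(a,b+c)-g(a,b)-g(a+b,c)=ab^pc . \tag{2}$$
Try monomials of weight $p+2$. Write $(b+c)^{p+1}=b^{p+1}+b^pc+bc^p+c^{p+1}$. For $g=ab^{p+1}$ the left side of (2) is
$$bc^{p+1}+a(b+c)^{p+1}-ab^{p+1}-(a+b)c^{p+1}=ab^pc+abc^p .$$
For $g=a^2b^p$ it is
$$b^2c^p+a^2(b^p+c^p)-a^2b^p-(a+b)^2c^p=-2abc^p .$$
The left side of (2) is additive in $g$, so $g(a,b)=ab^{p+1}+\tfrac12a^2b^p$ satisfies (2); here $p$ odd is used. We therefore define
$$(a,z,w)(b,y,v)=\bigl(a+b,\ z+y+ab^p,\ w+v+zb+ab^{p+1}+\tfrac12a^2b^p\bigr). \tag{3}$$
This is associative. Since $g(0,b)=g(a,0)=0$, the element $(0,0,0)$ is an identity. A right inverse of $(a,z,w)$ is found by solving successively for the three coordinates. So $P=F^3$ with (3) is a group of order $p^{3n}$.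

**Step 2: the action.** The purpose is to check that $H$ acts on $P$ by automorphisms, via
$$\lambda\cdot(a,z,w)=(\lambda a,\lambda^{p+1}z,\lambda^{p+2}w),\qquad \varphi\cdot(a,z,w)=(a^p,z^p,w^p).$$
In (3) the term $ab^p$ is multiplied by $\lambda^{p+1}$, and $zb$, $ab^{p+1}$, $a^2b^p$ are each multiplied by $\lambda^{p+2}$, so $\lambda$ is an automorphism. The map $\varphi$ is one because the $p$-th power map is a field automorphism fixing $\tfrac12\in\mathbb F_p$. On a coordinate of weight $k$, $\varphi\lambda\varphi^{-1}$ sends $x$ to $(\lambda^kx^{1/p})^p=(\lambda^p)^kx$, so $\varphi\lambda\varphi^{-1}$ acts as $\lambda^p$. Hence $H$ acts. Let $G=P\rtimes H$. It is solvable, and $p\nmid|H|=n(p^n-1)$.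

**Step 3: subgroups and commutation.** The purpose is to record the formulas that drive the character theory. Let
$$Z=\{(0,0,w)\},\qquad L=\{(0,z,w)\}.$$
Both are $H$-invariant. By (3), $(0,0,w)(b,y,v)=(b,y,w+v)=(b,y,v)(0,0,w)$, so $Z$ is central. Also $(0,z,w)(0,y,v)=(0,z+y,w+v)$, so $L$ is elementary abelian. It is the kernel of $(a,z,w)\mapsto a$, so it is normal and $P/L\cong(F,+)$.

Let $x=(a,z,w)$. By (3), $(0,y,0)\,x=(a,y+z,w+ya)$ and $x\,(0,y,0)=(a,z+y,w)$. Hence $(0,y,0)x=x(0,y,0)(0,0,ya)$, and since $Z$ is central,
$$x^{-1}(0,y,v)x=(0,y,v+ya). \tag{4}$$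
In $P/Z$, with elements written $(a,z)$, we have $(a,z)(b,y)=(a+b,z+y+ab^p)$. The subgroup $L/Z=\{(0,z)\}$ is central there, and
$$(a,z)(b,y)=(b,y)(a,z)\cdot(0,ab^p-a^pb). \tag{5}$$

## 7. The character degrees of $G$

Put
$$d=\gcd(p+2,p^n-1),\qquad m=\text{the order of }p\text{ modulo }d. \tag{6}$$
As $d\mid p^n-1$, we have $m\mid n$. Also, because $n$ is odd, $p^n-1\equiv-2\pmod{p+1}$, so
$$\gcd(p+1,p^n-1)=2. \tag{7}$$

**Proposition 3.** The degrees of $G$ are of the following kinds.

- (i) Over $1_P$: divisors of $n$, and $n$ occurs.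
- (ii) Over $\chi\ne1_P$ with $L\le\ker\chi$: only $p^n-1$.
- (iii) Over $\chi$ with $Z\le\ker\chi$, $L\not\le\ker\chi$: only $p^{(n-1)/2}(p^n-1)/\varepsilon$ with $\varepsilon\in\{1,2\}$, and $\varepsilon=1$ occurs.
- (iv) Over $\chi$ with $Z\not\le\ker\chi$: only $p^n\cdot\frac{p^n-1}{d}\cdot j$ with $\pi(j)\subseteq\pi(m)$, and $j=m$ occurs.

Every $\chi\in\mathrm{Irr}(P)$ falls under exactly one of the four conditions. Cases (i) and (ii) concern $G/L\cong F\rtimes H$ and were done in Section 5.

### Case (iii): the second layer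

**Step 4: normalizing $\nu$.** The purpose is to reduce to a central character that $\Gamma$ fixes. View $\chi$ as a character of $P/Z$. As $L/Z$ is central in $P/Z$, $\chi_{L/Z}=\chi(1)\kappa_\nu$ with $\kappa_\nu(0,z)=\psi(\mathrm{Tr}(\nu z))$ and $\nu\ne0$. Since $\lambda$ acts on $L/Z$ as multiplication by $\lambda^{p+1}$, the $C$-orbit of $\kappa_\nu$ corresponds to $\nu(F^\times)^{p+1}$, and by (7) $(F^\times)^{p+1}$ is the group of squares. If $\rho$ generates $F^\times$, then $\rho^{(p^n-1)/(p-1)}$ generates $\mathbb F_p^\times$. The exponent $1+p+\dots+p^{n-1}$ is a sum of an odd number of odd terms, hence odd. So $\mathbb F_p^\times$ contains a nonsquare of $F$, and both cosets of the squares meet $\mathbb F_p^\times$. Up to $C$-conjugacy, $\nu\in\mathbb F_p^\times$.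

**Step 5: the radical.** The purpose is to find which elements of $P/Z$ become central modulo $\ker\kappa_\nu$. For $\nu\in\mathbb F_p^\times$ put
$$R=\{a\in F:\mathrm{Tr}(\nu(ab^p-a^pb))=0\text{ for all }b\in F\}.$$
Applying the $p$-th power inside the trace, $\mathrm{Tr}(\nu a^pb)=\mathrm{Tr}(\nu a^{p^2}b^p)$. So the condition is $\mathrm{Tr}(\nu(a-a^{p^2})b^p)=0$ for all $b$. As $b^p$ runs over $F$, this means $a^{p^2}=a$. Hence $R=F\cap\mathbb F_{p^2}=\mathbb F_p$, because $n$ is odd.

**Step 6: the degree of $\chi$.** The purpose is to describe $\chi$ by a linear character. Let $Y=\{(a,z)\in P/Z:a\in\mathbb F_p\}$. It is abelian by (5), since $ab^p-a^pb=0$ for $a,b\in\mathbb F_p$. Let $K=\ker\kappa_\nu\le L/Z$ and $E=(P/Z)/K$; then $\chi$ is a character of $E$. By (5), $(a,z)K$ is central in $E$ if and only if $\kappa_\nu(0,ab^p-a^pb)=1$ for all $b$. As $\psi$ is faithful, this holds if and only if $a\in R=\mathbb F_p$. So $Z(E)=Y/K$. If $g\in E\setminus Z(E)$, then some conjugate of $g$ is $gc$ with $c\ne1$ in $(L/Z)/K$, where $\kappa_\nu$ is faithful.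 So $\chi(g)=\chi(gc)=\chi(g)\kappa_\nu(c)$ with $\kappa_\nu(c)\neq1$, and $\chi(g)=0$. On $Z(E)$ we have $|\chi|=\chi(1)$. From $[\chi,\chi]=1$,
$$\chi(1)^2=|E:Z(E)|=|P/Z:Y|=p^n/p=p^{n-1}.$$
Moreover $\chi_Y=\chi(1)\zeta$ with $\zeta$ a linear character of $Y$ extending $\kappa_\nu$. Since $\chi$ vanishes off $Y$, it is determined by $\zeta$. There are $|Y:L/Z|=p$ extensions $\zeta$ of $\kappa_\nu$ to the abelian group $Y$, and all occur: an irreducible character of $P/Z$ over $\zeta$ lies over $\kappa_\nu$, so it restricts to $Y$ as a multiple of one linear character, which must be $\zeta$.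

**Step 7: the stabilizer.** The purpose is to apply (1). Since $\nu\in\mathbb F_p$, $\mathrm{Tr}(\nu z^p)=\mathrm{Tr}(\nu z)$ and $\Gamma$ fixes $\kappa_\nu$. For $(a,z)\in Y$ we have $(a,z)=(a,0)(0,z)$, so $\zeta(a,z)=\zeta(a,0)\kappa_\nu(0,z)$. And $\varphi\cdot(a,z)=(a,z^p)$ because $a\in\mathbb F_p$. So $\Gamma$ fixes $\zeta$, hence $\chi$. On the other hand $I_C(\chi)\le I_C(\kappa_\nu)=\{\lambda:\lambda^{p+1}=1\}=\{\pm1\}$, by (7). As $\Gamma\le I_H(\chi)$ and $H=C\Gamma$, we get $I_H(\chi)=I_C(\chi)\Gamma$, which is $\Gamma$ or $\{\pm1\}\times\Gamma$. Both are abelian, so $\xi(1)=1$ in (1), and the degree is $p^{(n-1)/2}(p^n-1)/\varepsilon$ with $\varepsilon\in\{1,2\}$.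

**Step 8: $\varepsilon=1$ occurs.** The purpose is to have one degree carrying all of $p$ and $\pi(p^n-1)$, including the prime $2$. The element $-1\in C$ acts on $Y$ by $(a,z)\mapsto(-a,z)$, as $p+1$ is even. It fixes $\chi$ if and only if it fixes $\zeta$. Two extensions of $\kappa_\nu$ differ by a character $\rho$ of $Y/(L/Z)\cong\mathbb F_p$. If $-1$ fixed both $\zeta$ and $\zeta\rho$, then $\rho(-a)=\rho(a)$, so $\rho(2a)=1$ for all $a\in\mathbb F_p$ and $\rho=1$, as $p$ is odd. So $-1$ fixes at most one of the $p\ge3$ extensions. Choosing another one gives $I_H(\chi)=\Gamma$ and the degree $p^{(n-1)/2}(p^n-1)$.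

### Case (iv): the third layer

**Step 9: one character of $P$ over each nontrivial character of $Z$.** The purpose is to turn the stabilizer of $\chi$ into the stabilizer of a field character. Now $\chi_Z=\chi(1)\eta_\mu$ with $\eta_\mu(0,0,w)=\psi(\mathrm{Tr}(\mu w))$ and $\mu\neq0$. The extensions of $\eta_\mu$ to $L$ are $\theta_\tau(0,y,v)=\psi(\mathrm{Tr}(\tau y+\mu v))$, $\tau\in F$. By (4), for $x=(a,z,w)$,
$$\theta_\tau\bigl(x^{-1}(0,y,v)x\bigr)=\psi(\mathrm{Tr}((\tau+\mu a)y+\mu v))=\theta_{\tau+\mu a}(0,y,v).$$
So $P/L\cong F$ permutes the $\theta_\tau$ regularly. Hence the stabilizer of $\theta_0$ in $P$ is $L$, and $\theta_0^P$ is irreducible of degree $p^n$. Any irreducible character over $\eta_\mu$ lies over some $\theta_\tau$, hence over $\theta_0$. So $\chi=\theta_0^P$ is the unique irreducible character of $P$ over $\eta_\mu$. If $h\in H$ fixes $\chi$, it fixes $\eta_\mu$; if $h$ fixes $\eta_\mu$, it fixes $\chi$ by uniqueness. Thus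
$$T:=I_H(\chi)=I_H(\eta_\mu).$$

**Step 10: the index $|H:T|$.** The purpose is to compare the action of $C$, of weight $p+2$, with that of $\Gamma$. We have $\lambda\cdot\eta_\mu=\eta_{\mu\lambda^{-(p+2)}}$. So $D:=T\cap C=\{\lambda:\lambda^{p+2}=1\}$ has order $d$, and the $C$-orbit of $\eta_\mu$ corresponds to $\mu(F^\times)^{p+2}=\mu(F^\times)^d$. Further,
$$(\varphi^i\cdot\eta_\mu)(0,0,w)=\psi(\mathrm{Tr}(\mu w^{p^{-i}}))=\psi(\mathrm{Tr}(\mu^{p^i}w)),$$
so $\varphi^i\cdot\eta_\mu=\eta_{\mu^{p^i}}$. Since $\varphi^i\in CT$ exactly when $\varphi^i\cdot\eta_\mu$ lies in the $C$-orbit of $\eta_\mu$,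
$$\varphi^i\in CT\iff\mu^{p^i-1}\in(F^\times)^d. \tag{8}$$
By (6), $d\mid p^m-1$, so $\varphi^m\in CT$. As $CT\ge C$, $|H:CT|=|\Gamma:\Gamma\cap CT|$, and this divides $|\Gamma:\langle\varphi^m\rangle|=m$. So
$$|H:T|=|H:CT|\,|C:D|=|H:CT|\cdot\frac{p^n-1}{d},\qquad |H:CT|\ \text{ divides }\ m.$$

**Step 11: the degrees of $T$.** The purpose is to show that $\xi(1)$ also uses only primes of $m$. The subgroup $D$ of the cyclic normal subgroup $C$ is normal in $H$, so $C_H(D)$ is normal in $H$. It contains $C$, and $\varphi$ acts on $D$, cyclic of order $d$, as the $p$-th power map, which has order $m$. So $H/C_H(D)$ is cyclic of order $m$. Let $T_0=T\cap C_H(D)$. It is normal in $T$, and $|T:T_0|$ divides $m$. It contains $D$ in its centre, and $T_0\cap C=T\cap C=D$. So $T_0/D$ embeds in $H/C\cong\Gamma$ and is cyclic. A group that is cyclic modulo a central subgroup is abelian, so $T_0$ is abelian. By Itô's theorem $\xi(1)\mid m$ for every $\xi\in\mathrm{Irr}(T)$.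

By (1), every degree in case (iv) is $p^n\cdot\frac{p^n-1}{d}\cdot j$ with $j=|H:CT|\,\xi(1)$, so $\pi(j)\subseteq\pi(m)$.

**Step 12: $j=m$ occurs.** The purpose is to realize all possible bridges at once. Let $\mu$ generate $F^\times$. As $d\mid p^n-1$, (8) says $\varphi^i\in CT$ if and only if $d\mid p^i-1$, i.e. $m\mid i$. So $|H:CT|=m$. Taking $\xi=1_T$ gives the degree $p^n\cdot\frac{p^n-1}{d}\cdot m$. Proposition 3 is proved. $\square$

## 8. Reading the graph from $d$ and $m$

Put $\Pi=\{p\}\cup\pi(p^n-1)$.

**Proposition 4.** Assume in addition $\pi(n)\cap\Pi=\emptyset$.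

- (a) The vertex set of $\Delta(G)$ is the disjoint union of $\pi(n)$ and $\Pi$. Both are cliques, and the edges between them are exactly the pairs in $\pi(m)\times\bigl(\{p\}\cup\pi(\tfrac{p^n-1}{d})\bigr)$.
- (b) If moreover $\emptyset\ne\pi(m)\ne\pi(n)$ and some prime of $p^n-1$ does not divide $\frac{p^n-1}d$, then $\Delta=\Delta(G)$ is connected of diameter $3$, with $\pi_0=\pi(n)$, $\pi_1=\Pi$ and
$$\alpha_\Delta=\pi(n)\setminus\pi(m),\quad\beta_\Delta=\pi(m),\quad\gamma_\Delta=\{p\}\cup\pi\bigl(\tfrac{p^n-1}{d}\bigr),\quad\delta_\Delta=\pi(p^n-1)\setminus\pi\bigl(\tfrac{p^n-1}{d}\bigr).$$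
Every vertex of $\beta_\Delta$ is adjacent to every vertex of $\gamma_\Delta$.

*Proof of (a).* By Proposition 3 and $m\mid n$, every prime dividing a degree lies in $\pi(n)\cup\Pi$. The degree $n$ makes $\pi(n)$ a clique. The degree $p^{(n-1)/2}(p^n-1)$ makes $\Pi$ a clique; here $n\ge3$, so $p$ divides it. A degree in (i) has only primes of $\pi(n)$, and a degree in (ii) or (iii) only primes of $\Pi$. So edges between $\pi(n)$ and $\Pi$ come only from (iv). In $p^n\cdot\frac{p^n-1}d\cdot j$ the primes of $\pi(n)$ are those of $j$, which lie in $\pi(m)$, and the primes of $\Pi$ are $p$ and those of $\frac{p^n-1}{d}$. So no other pair is an edge, and $j=m$ gives all of the listed pairs.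

*Proof of (b).* **Step 13: the diameter.** The purpose is to know that the standing facts apply. Let $r\in\pi(n)\setminus\pi(m)$, let $t\in\pi(p^n-1)\setminus\pi(\frac{p^n-1}d)$, and let $q\in\pi(m)$. Two vertices in different cliques, $x\in\pi(n)$ and $y\in\Pi$, are joined by a walk $x,q,p,y$ (with repetitions omitted), so the graph is connected and all distances are at most $3$. All neighbours of $r$ lie in $\pi(n)$ and all neighbours of $t$ lie in $\Pi$. These sets are disjoint, so $r,t$ are not adjacent and have no common neighbour. Their distance is $3$.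

**Step 14: the non-abelian Sylow subgroup.** The purpose is to check that the prime $p$ and the group $P$ of the standing facts are ours. By hypothesis $|C|=p^n-1$ and $|\Gamma|=n$ are coprime. So for a prime $q\ne p$ dividing $|G|$, a Sylow $q$-subgroup of $C$ or of $\Gamma$ is one of $G$, and it is cyclic. Hence all Sylow subgroups for primes other than $p$ are abelian, while $P$ is non-abelian by (4).

**Step 15: $\gamma_3(P)=Z$.** The purpose is to identify $\pi_0$ and $\pi_1$. As $P/L$ is abelian, $P'\le L$. Suppose $P'Z<L$. Then some $\kappa_\nu$ with $\nu\ne0$ is trivial on $P'Z/Z$, and by (5) $\mathrm{Tr}(\nu(ab^p-a^pb))=0$ for all $a,b\in F$. Replacing $a,b$ by $\lambda a,\lambda b$ shows the same for $\nu\lambda^{p+1}$. So by Step 4 we may take $\nu\in\mathbb F_p^\times$. Then $R=F$, but $R=\mathbb F_p\ne F$ by Step 5, a contradiction. So $P'Z=L$. Since $Z$ is central, $[P',P]=[P'Z,P]=[L,P]$. By (4) the commutators of elements of $L$ with elements of $P$ are the elements $(0,0,ya)$, and these fill $Z$. So $\gamma_3(P)=Z$.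

**Step 16: the four sets.** The purpose is to read off the answer. The characters of $G/Z$ are those lying over $\chi\in\mathrm{Irr}(P)$ of types (i)–(iii). By Proposition 3 the components of $\Delta(G/\gamma_3(P))$ are $\pi(n)$ and $\Pi\ni p$. Hence $\pi_0=\pi(n)$, $\pi_1=\Pi$. By (a), the vertices of $\pi_0$ with a neighbour in $\pi_1$ are exactly those of $\pi(m)$, and the vertices of $\pi_1$ with a neighbour in $\pi_0$ are exactly those of $\{p\}\cup\pi(\frac{p^n-1}{d})$. All pairs between these two sets are edges. $\square$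

Theorem 1 has become a statement about integers: find $n$ and $p$ with $\pi(n)=A\cup B$, $\pi(m)=B$, $\pi(n)\cap\Pi=\emptyset$, and exactly $u$ primes of $p^n-1$ missing from $\frac{p^n-1}{d}$.

**Which primes can divide $d$.** If a prime $s$ divides both $p+2$ and $p^n-1$, then $p\equiv-2\pmod s$ and $1\equiv p^n\equiv(-2)^n=-2^n$. So
$$s\mid d\ \Longrightarrow\ s\mid 2^n+1, \tag{9}$$
and the order of $p$ modulo $s$ is the order of $-2$ modulo $s$. The candidates for primes of $d$ thus form a finite set that depends only on $n$ and not on $p$.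

**The case $n=15$ by hand.** Here $2^{15}+1=32769=3^2\cdot11\cdot331$. The condition $\pi(n)\cap\Pi=\emptyset$ excludes $p\equiv1\pmod 3$, so $3\nmid d$. Modulo $11$ the powers of $-2\equiv9$ are $9,4,3,5,1$, so the order is $5$. Modulo $331$ the order of $-2$ divides $15$. It is $15$, since $(-2)^3-1=-9$ and $(-2)^5-1=-33$ are prime to $331$. Four choices of $p$ or of $(A,B)$ show what can happen.

- *$p=17$.* Then $p+2=19$ does not divide $2^{15}+1$, so $d=1$ and $m=1$. The hypothesis of Proposition 4 holds: $17\equiv2$ modulo $3$ and modulo $5$, so $17^{15}\equiv2\pmod 3$ and $17^{15}\equiv3\pmod5$. There are no bridges, and $\Delta(G)$ is disconnected. A third layer on which $C$ acts without fixed points does not help.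
- *$p=977$.* Here $p\equiv-2\pmod{11}$, which looks like what we want. Indeed $p+2=979=11\cdot89$ and $89\nmid2^{15}+1$, so $d=11$ and $m=5$. Again $p\equiv2$ modulo $3$ and modulo $5$, so Proposition 4(a) applies. But $977\equiv9\pmod{121}$ and $9^5=59049=121\cdot488+1$, so $121\mid p^{15}-1$. Dividing by $d$ does not remove the prime $11$. So the bridges are all of $\{5\}\times\Pi$, every vertex of $\Pi$ is at distance $2$ from $3$, and the diameter is $2$. It is not enough to prescribe $p$ modulo $11$; one must look modulo $11^2$.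
- *$p=53$.* Here $p+2=55=5\cdot11$, and $53\equiv3\pmod5$ gives $53^{15}\equiv2\pmod 5$. Since $53\equiv-2\pmod{11}$, $d=11$ and $m=5$. Also $53\equiv2\pmod3$, so $53^{15}\equiv2\pmod3$, and $\pi(n)\cap\Pi=\emptyset$. Modulo $121$: $53^2\equiv26$, $53^4\equiv71$, $53^5\equiv12$, $53^{10}\equiv23$, $53^{15}\equiv34\not\equiv1$. So $11$ divides $p^{15}-1$ exactly once, and Proposition 4(b) gives diameter $3$ with
$$\alpha_\Delta=\{3\},\quad\beta_\Delta=\{5\},\quad\delta_\Delta=\{11\}.$$
The known bound asks for $|\gamma_\Delta|\ge2^1(2^1-1)+1=3$, and indeed $2,13\mid 52$, so $\{2,13,53\}\subseteq\gamma_\Delta$.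
- *$A=\{5\}$, $B=\{3\}$.* With $n=15$ this is impossible in our family. We would need $m=3$. If $331\mid d$, then $15\mid m$. Otherwise $d$ is a power of $11$, and then $d=1$ and $m=1$, or $5\mid m$. So $m$ is never $3$. The remedy is to let $m$ be a higher power: modulo $19$, $2$ has order $18$ and $-2$ has order $9$, so $n=45$ offers the prime $19$ with $m=9$.

These examples contain the whole recipe. Take $m$ to be a high power of $\prod_{r\in B}r$. Choose the primes $t$ of $d$ as primes modulo which $-2$ has the right order. Control $p$ modulo $t^2$. Keep every other candidate in (9) out of $d$ by prescribing $p\equiv-1$.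

## 9. Choosing $n$, then $t_1,\dots,t_u$, then $p$

Let $A,B,u$ be as in Theorem 1.

**Step 17: the exponents.** The purpose is to fix $n$ and the intended orders. Let $k=\prod_{r\in B}r$ and choose $e\ge1$ with $k^{e+1}>3$ and $k^{e+1}>\max(A\cup B)$. Put
$$m_i=k^{e+i}\ (1\le i\le u),\qquad n=m_u\prod_{r\in A}r .$$
Then $n>1$ is odd, $\pi(n)=A\cup B$, $\pi(m_u)=B$ and $m_i\mid m_u\mid n$. Using $u$ different exponents will make the $u$ primes $t_i$ distinct.

**Step 18: the primes $t_i$.** The purpose is to find primes modulo which $-2$ has order $m_i$. Since $2m_i\ne6$, the Bang–Zsigmondy theorem gives a prime $t_i$ modulo which $2$ has order exactly $2m_i$. The orders differ, so the $t_i$ are distinct; clearly they are odd. As $2m_i\mid t_i-1$, we have $t_i>m_i\ge k^{e+1}>\max(A\cup B)$, so $t_i\nmid n$. The element $2^{m_i}$ has square $1$ and is not $1$, so $2^{m_i}\equiv-1$, and $(-2)^{m_i}\equiv1\pmod{t_i}$ as $m_i$ is odd. Conversely, if $(-2)^j\equiv1$ then $2^{2j}\equiv1$, so $2m_i\mid2j$ and $m_i\mid j$. Hence $-2$ has order $m_i$ modulo $t_i$.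

**Step 19: avoiding $t_i^2$.** The purpose is to prevent what happened for $p=977$. For an integer $x$,
$$(-2+t_ix)^n\equiv(-2)^n+n(-2)^{n-1}t_ix\pmod{t_i^2}.$$
Here $(-2)^n\equiv1\pmod{t_i}$ because $m_i\mid n$, and $n(-2)^{n-1}$ is invertible modulo $t_i$ because $t_i\nmid2n$. So exactly one residue $x$ modulo $t_i$ makes the right side $\equiv1\pmod{t_i^2}$. Choose $x_i$ in a different residue class.

**Step 20: the prime $p$.** The purpose is to meet all congruences at once. We require:

- $p\equiv-2+t_ix_i\pmod{t_i^2}$ for $1\le i\le u$;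
- $p\equiv-1\pmod s$ for every prime $s\mid n(2^n+1)$ with $s\notin\{t_1,\dots,t_u\}$.

The moduli are pairwise coprime, and the prescribed residues are invertible since the $t_i$ are odd. By the Chinese Remainder Theorem and Dirichlet's theorem there are infinitely many such primes, so there is an odd one. Fix such an odd $p$.

**Step 21: verification.** The purpose is to check the hypotheses of Proposition 4 for this $n$ and $p$.

*The value of $d$.* Each $t_i$ divides $p+2$, and $p^n\equiv(-2)^n\equiv1\pmod{t_i}$, so $t_i\mid d$. If a prime $s\mid d$ is different from all $t_i$, then $s\mid2^n+1$ by (9), so $p\equiv-1$ and $p+2\equiv1\pmod s$, contradicting $s\mid p+2$. By Step 19, $t_i^2\nmid p^n-1$. Hence $d=\gcd(p+2,p^n-1)=t_1\cdots t_u$.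

*The value of $m$.* Modulo $t_i$, $p\equiv-2$ has order $m_i$. So modulo $d$ the order of $p$ is $m=\mathrm{lcm}(m_1,\dots,m_u)=m_u$, and $\pi(m)=B$.

*Disjointness.* Let $r\in\pi(n)$. By Step 18, $r\ne t_i$ for all $i$, so $p\equiv-1\pmod r$. Then $p\ne r$, and $p^n\equiv-1\not\equiv1\pmod r$ as $n$ and $r$ are odd. So $\pi(n)\cap\Pi=\emptyset$, and in particular $p\nmid n$.

*The missing primes.* Each $t_i$ divides $p^n-1$ exactly once, so $\pi(\frac{p^n-1}{d})=\pi(p^n-1)\setminus\{t_1,\dots,t_u\}$, and exactly $u\ge1$ primes are missing.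

Since $A$ and $B$ are non-empty, $\emptyset\ne\pi(m)=B\ne A\cup B=\pi(n)$. Proposition 4(b) applies: $\Delta(G)$ is connected of diameter $3$, with
$$\pi_0=A\cup B,\qquad\alpha_\Delta=A,\qquad\beta_\Delta=B,\qquad\delta_\Delta=\{t_1,\dots,t_u\},$$
and every vertex of $\beta_\Delta$ is adjacent to every vertex of $\gamma_\Delta=\Pi\setminus\{t_1,\dots,t_u\}$. This proves Theorem 1, and with Section 3 also Theorem 2. $\square$
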